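# Coordinate-wise multiplication on a basis and Calkin algebras

## 1. Bases realized as algebras of operators modulo compacts

All Banach spaces are over $\mathbb C$. For a Banach space $X$, $\mathcal L(X)$ is the algebra of bounded operators, $\mathcal K(X)$ the ideal of compact operators, and $\mathrm{Cal}(X)=\mathcal L(X)/\mathcal K(X)$.

**Theorem A.** Let $U$ be a Banach space with a normalized unconditional basis $(u_s)_{s=1}^\infty$. Then the unitization of $U$ with coordinate-wise multiplication with respect to $(u_s)$ is a Calkin algebra: there is a Banach space $X$ such that $\mathrm{Cal}(X)$ is isomorphic to it as a Banach algebra.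

**Theorem B.** Let $U$ be a complex Banach space with a Schauder basis $(u_s)_{s=1}^\infty$ such that $u_su_t=\delta_{st}u_s$ extends to a bounded bilinear product on $U$. Then there are a Banach space $X$ with an FDD and projections $I_s\in\mathcal L(X)$, $I_sI_t=0$ $(s\neq t)$, such that $u_s\mapsto[I_s]$ extends to an isomorphism of Banach algebras from the unitization $U\oplus\mathbb C$ onto $\mathrm{Cal}(X)$.

Let us unpack this. A Schauder basis gives every $a\in U$ a unique expansion $a=\sum_sa_su_s$, and the interval projections $Q_{(k,l]}a=\sum_{k<s\le l}a_su_s$ are uniformly bounded. The basis is unconditional if there is $K$ with $\|\sum c_sa_su_s\|\le K\sup_s|c_s|\,\|\sum a_su_s\|$ for all bounded $(c_s)$. Coordinate-wise multiplication is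
$$\Big(\sum_sa_su_s\Big)\Big(\sum_sb_su_s\Big)=\sum_sa_sb_su_s .$$
The unitization is $U\oplus\mathbb C$ with a unit adjoined and norm $\|a\|+|\lambda|$. An FDD (finite-dimensional decomposition) is given by uniformly bounded finite-rank projections $P_n$ with $P_nP_m=P_{\min(n,m)}$ and $P_nx\to x$ for all $x$.

Theorem A follows from Theorem B. If $(u_s)$ is normalized and unconditional, then $|a_s|=\|Q_{(s-1,s]}a\|\le K'\|a\|$, so $\|ab\|\le K\sup_s|a_s|\,\|b\|\le KK'\|a\|\|b\|$, and the product is bounded. So from now on we prove Theorem B.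

Four examples to keep in mind:

- $c_0$ with its unit vectors. The partial sums $\sum_{s\le L}u_s$ have norm $1$, and the unitization is the algebra of convergent sequences.
- $\ell_1$ with its unit vectors. Here $\sum|a_sb_s|\le\sum|a_s|\sum|b_s|$, and $\|\sum_{s\le L}u_s\|=L$.
- $\ell_2$ with its unit vectors. Here $\|\sum_{s\le L}u_s\|=\sqrt L$.
- $bv_0$: null sequences with $\|a\|=\sum_s|a_s-a_{s+1}|<\infty$, with the unit vectors, which form a basis since $\|Q_{(l,\infty)}a\|=|a_{l+1}|+\sum_{s>l}|a_s-a_{s+1}|\to0$. From $|a_sb_s-a_{s+1}b_{s+1}|\le|a_s||b_s-b_{s+1}|+|b_{s+1}||a_s-a_{s+1}|$ and $\sup_s|a_s|\le\|a\|$ we get $\|ab\|\le2\|a\|\|b\|$. The basis is not unconditional: $\|\sum_{s\le L}u_s\|=1$ but $\|\sum_{s\le L}(-1)^su_s\|=2L-1$. So $bv_0$ falls under Theorem B but, with this basis, not under Theorem A.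

The question answered by Theorem A is asked in Pavlos Motakis, Anna Pelczar-Barwacz, "Reflexive Calkin algebras", arXiv:2401.18037 (2024): is the unitization of every Banach space with a normalized unconditional basis a Calkin algebra? Two cases are quoted as known: $c_0$ with its unit vector basis, and every normalized unconditional basis without a "$c_0$ asymptotic version". Neither is used below, so I do not define that last notion. The proof uses the Bourgain–Delbaen/Argyros–Haydon method, and everything needed from it will be built from scratch.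

## 2. Direct sums only see the supremum norm

We need commuting projections $I_s$ on a space $X$ such that $\sum a_sI_s$ has norm about $\|a\|_U$ modulo compacts. The first thing to try is a direct sum. Let $(z_s)$ be a normalized basis of a space $Z$ with $\|\sum c_sa_sz_s\|\le\sup_s|c_s|\|\sum a_sz_s\|$, let $X_s$ be infinite-dimensional spaces, let $X=(\bigoplus_sX_s)_Z$ with norm $\|(x_s)\|=\big\|\sum_s\|x_s\|z_s\big\|$, and let $I_s$ be the projection onto $X_s$. Then
$$\Big\|\sum_{s\le k}a_sI_s\Big\|\le\max_{s\le k}|a_s| .$$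
If $u_s\mapsto[I_s]$ were bounded below, this would give $\|a\|_U\le\mathrm{const}\cdot\max|a_s|$ for all finitely supported $a$. That is only possible when $(u_s)$ is equivalent to the unit vector basis of $c_0$ (if $U$ has a bounded product, then also $|a_s|\le\mathrm{const}\,\|a\|$, as recalled below). The choice of $Z$ does not help, because each vector $x_s\in X_s$ is seen by one projection only.

So $X$ must contain vectors on which many $I_s$ act at once, with the images $I_sx$ added up in the norm of $U$. The natural candidates live in truncated copies of the unitization itself.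

## 3. Truncated unitizations and their $c_0$-sum

**Normalization.** Its purpose is to get constants $1$ in $U$. Let $\|ab\|\le C_0\|a\|\|b\|$ with $C_0\ge1$, and pass to the equivalent norm $C_0\sup_{k<l}\|Q_{(k,l]}a\|$. Since $Q_{(k,l]}(ab)=(Q_{(k,l]}a)(Q_{(k,l]}b)$, the new norm is submultiplicative:
$$C_0\sup\|Q(ab)\|\le C_0\cdot C_0\sup\|Qa\|\sup\|Qb\| .$$
Since a product of two interval projections is an interval projection or $0$, we also have $\|Q_{(k,l]}\|\le1$ in the new norm (the basis is bimonotone). We assume both properties from now on. Coordinate functionals are characters of a Banach algebra, so $|a_s|\le\|a\|$. From $u_s^2=u_s\ne0$ we get $\|u_s\|\ge1$. Put $N_L=\|\sum_{s\le L}u_s\|$. It is nondecreasing in $L$, and $N_L\ge1$. No upper bound on $\|u_s\|$ will be used.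

**Definition ($E_n$).** $E_n=\mathbb C^{n+1}$, with vectors $v=(v_1,\dots,v_n,v_\infty)$ and
$$\|v\|=|v_\infty|+\Big\|\sum_{s\le n}(v_s-v_\infty)u_s\Big\|_U .$$
This is the unitization of $\mathrm{span}(u_s)_{s\le n}$, written in coordinates: $v$ stands for $v_\infty\cdot1+\sum_s(v_s-v_\infty)u_s$. Let $1_n$ be the all-ones vector. Write $u_s\in E_n$ ($s\le n$) for the vector with $v_s=1$ and all other coordinates, including $v_\infty$, equal to $0$. Then $\mathrm{span}(u_s)_{s\le n}\subset U$ sits isometrically in $E_n$. Let $\pi_s^{(n)},\pi_\infty^{(n)}\in E_n^*$ be the coordinate functionals. For $a=\sum_{s\le k}a_su_s$ with $k\le n$ put $a\cdot v=\sum_{s\le k}a_sv_su_s\in E_n$. For $0\le l<n$ put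
$$|v|_l=\mathrm{dist}\big(v,\mathrm{span}(u_s)_{s\le l}\big)=\sup\{|f(v)|:f\in E_n^*,\ \|f\|\le1,\ f(u_s)=0\ \ \forall s\le l\}.$$

**Lemma 1.** There is a constant $\kappa\geq 2$, depending only on $(u_s)$, such that:

- (E1) $|v_s|\le\|v\|$ for $s\in\{1,\dots,n,\infty\}$, $v\in E_n$.
- (E2) $\|a\cdot v\|\le\|a\|_U\|v\|$.
- (E3) $\|\lambda1_n+a\|=|\lambda|+\|a\|_U$ for $a\in\mathrm{span}(u_s)_{s\le n}$; in particular $\|1_n\|=1$.
- (E4) $\|\pi_\infty^{(n)}\|\le1$, $\pi_\infty^{(n)}(1_n)=1$, and $\pi^{(n)}_\infty(u_s)=0$ for all $s\le n$.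
- (E5) $|v|_l=|v_\infty|+\big\|\sum_{l<s\le n}(v_s-v_\infty)u_s\big\|$.
- (E6) For every $l\ge1$ there is $L>l$ such that for all $n\ge L$ and $v\in E_n$: $\|v\|\le\kappa|v|_l+\sum_{s\le L}|v_s|\|u_s\|$.

*Proof.* (E1): $|v_s|\le|v_\infty|+|v_s-v_\infty|\le\|v\|$. (E2): the $\infty$-coordinate of $a\cdot v$ is $0$, and in $U$ we have $a\cdot v=v_\infty a+a\sum_s(v_s-v_\infty)u_s$; use submultiplicativity. (E3) and (E4) are read off the formula. (E5): adding an element of $\mathrm{span}(u_s)_{s\le l}$ changes only $v_1,\dots,v_l$. The choice $v_s=v_\infty$ for $s\le l$ gives the right-hand side, and bimonotonicity shows that nothing smaller is possible.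

(E6): in all cases
$$\|v\|\le|v|_l+\Big\|\sum_{s\le l}(v_s-v_\infty)u_s\Big\|\le|v|_l+\sum_{s\le l}|v_s|\|u_s\|+|v_\infty|N_l .$$
If $\sup_LN_L=:M<\infty$, then $|v_\infty|N_l\le M|v|_l$, and $L=l+1$, $\kappa=1+M\ge2$ work. If $\sup_LN_L=\infty$, choose $L$ with $N_L\ge2N_l$. Then $L>l$ and $\|\sum_{l<s\le L}u_s\|\ge N_L-N_l\ge N_l$, so for $n\ge L$, by bimonotonicity and (E5),
$$|v_\infty|N_l\le\Big\|\sum_{l<s\le L}v_\infty u_s\Big\|\le\Big\|\sum_{l<s\le L}(v_s-v_\infty)u_s\Big\|+\sum_{l<s\le L}|v_s|\|u_s\|\le|v|_l+\sum_{l<s\le L}|v_s|\|u_s\| ,$$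
so $\kappa=2$ works. $\square$

The point of (E6) is that $\kappa$ does not depend on $l$. Here is a check on $U=\ell_1$. Take $v_s=0$ for $s\le l$ and $v_s=v_\infty=1$ otherwise. Then $|v|_l=1$ and $\|v\|=1+l$, while $\sum_{s\le l}|v_s|=0$. So with $L=l$ no uniform $\kappa$ exists. With $L=2l$ the sum on the right is $l$, and the inequality is restored.

Now try $Y=(\bigoplus_nE_n)_{c_0}$. For $a\in\mathrm{span}(u_s)_{s\le k}$ let $I_a(v_n)_n=(a\cdot v_n)_{n\ge k}$, with zero in the slots $n<k$. By (E2), $\|I_a\|\le\|a\|$, and $I_aI_b-I_{ab}$ has finite rank. The vectors $1_n$ (placed in slot $n$) are weakly null in $Y$, so $\|K1_n\|\to0$ for compact $K$. By (E3), $\|(\lambda+I_a)1_n\|=|\lambda|+\|a\|$ for $n\ge k$. Hence $\|\lambda+[I_a]\|\ge|\lambda|+\|a\|$. So the unitization embeds isomorphically in $\mathrm{Cal}(Y)$.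

It is not all of $\mathrm{Cal}(Y)$. Let $R$ keep the even slots and kill the odd ones. If $[R]$ were in the image, then for some $\lambda$ and some finitely supported $a$, $R-\lambda-I_a$ would be a compact operator plus an operator of norm less than $\frac14$. But the $\infty$-coordinate of slot $n$ of $(R-\lambda-I_a)1_n$ is $1-\lambda$ for even $n$ and $-\lambda$ for odd $n$. So we would get $|1-\lambda|\le\frac14$ and $|\lambda|\le\frac14$, which is absurd.

So half of the theorem is easy, and the task is to remove operators such as $R$ without losing the $I_a$. We add further coordinates (finite sets $\Delta_n$) that tie the slots together so tightly that an operator which does not respect the ties is unbounded. Each new coordinate must be compatible with every $I_s$, at least asymptotically. The exact form of this compatibility is the heart of the construction.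

## 4. The space $X$: gluing the $E_n$ by weighted functionals with types

**Parameters.** Fix integers with $m_1\ge4$, $m_{j+1}\ge m_j^2$, $n_0=1$, $n_j\ge2m_j^3(4n_{j-1})^{2+\log_2m_j}$. In particular $n_j\ge m_j^3$ and $n_j\ge n_{j-1}$.

**Definition (arrays and functionals).** We shall define recursively finite disjoint sets $\Delta_n$, with $\Delta_1=\emptyset$. Put $\Gamma_n=\bigcup_{k\le n}\Delta_k$, $\Gamma=\bigcup_n\Gamma_n$,
$$\mathcal A_n=\Big(\bigoplus_{k\le n}E_k\oplus\ell_\infty(\Delta_k)\Big)_\infty,\qquad\mathcal A_n^*=\Big(\bigoplus_{k\le n}E_k^*\oplus\ell_1(\Delta_k)\Big)_1,\qquad\mathcal D=\bigcup_n\mathcal A_n^* .$$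
Let $e_\gamma^*$ be the unit vectors of $\ell_1(\Delta_k)$. The unit ball of $\mathcal A_n^*$ is the absolutely convex hull of the $e_\gamma^*$ $(\gamma\in\Gamma_n)$ and the balls $B_{E_k^*}$ $(k\le n)$. We call these functionals *generators*. A linear map on $\mathcal D$ is bounded by $K$ as soon as it is bounded by $K$ on generators.

Each $\gamma\in\Delta_k$ comes with: rank $k$, a type $t(\gamma)\in\mathbb N\cup\{\infty\}$, an index $w(\gamma)\in\mathbb N$ (its weight is $m_{w(\gamma)}$), an age, a start, and a functional $c_\gamma^*\in\mathcal A_{k-1}^*$. Put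
$$d_\gamma^*=e_\gamma^*-c_\gamma^*,\qquad D_k=E_k^*\oplus\mathrm{span}\{d^*_\gamma:\gamma\in\Delta_k\}.$$
Since $c_\gamma^*\in\mathcal A_{k-1}^*$, we have $\mathcal A_k^*=\mathcal A_{k-1}^*\oplus D_k$, hence $\mathcal A_n^*=\bigoplus_{k\le n}D_k$. For an interval $A\subset\mathbb N$ let $D_A=\bigoplus_{k\in A}D_k$, let $P_A^*:\mathcal D\to D_A$ be the projection along the other $D_k$, and $P_q^*=P^*_{[1,q]}$.

**Definition (the maps $I_s^*$).** $I_s^*$ preserves each $D_k$. For $f\in E_k^*$,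
$$I_s^*f=f(u_s)\,\pi_s^{(k)}\ \text{ if }s\le k,\qquad I_s^*f=0\ \text{ if }s>k;$$
and $I_s^*d_\gamma^*=d_\gamma^*$ if $t(\gamma)=s$, $I_s^*d_\gamma^*=0$ otherwise.

Since $\pi_t(u_s)=\delta_{st}$, $I_s^*I_t^*=\delta_{st}I_s^*$. Clearly $I_s^*$ commutes with every $P_A^*$.

**Definition (compatible functionals).** For $0\le p<n\le\infty$ (with $(p,\infty]$ meaning $(p,\infty)$) put
$$H^s_{(p,n]}=\{b\in D_{(p,n]}:I_s^*b=b\}\ (s\in\mathbb N),\qquad H^\infty_{(p,n]}=\{b\in D_{(p,n]}:I_s^*b=0\ \ \forall s\le p\}.$$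

If $p'\le p$ and $n\le n'$, then $H^t_{(p,n]}\subset H^t_{(p',n']}$ (for $t=\infty$ there are fewer conditions), and these spaces are invariant under all $P_A^*$. For $n<\infty$ let $B^t_{(p,n]}$ be a finite $2^{-n}$-dense subset of the unit ball of $H^t_{(p,n]}$. As elements of $\Gamma$ are created, rank by rank, we fix an injective $\sigma:\Gamma\to\mathbb N$ with $\sigma(\gamma)\ge\mathrm{rank}\,\gamma$.

**Definition ($\Delta_{n+1}$).** Suppose $\Delta_1,\dots,\Delta_n$ are known; then so are $D_k$, $I_s^*$ and $H^t$ up to level $n$. $\Delta_{n+1}$ consists of all formal tuples of the following two kinds.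

(A) $\gamma=(n+1,t,j,p,b)$ with $t\in\{1,\dots,n,\infty\}$, $1\le j\le n$, $0\le p<n$. If $j$ is even, $b\in B^t_{(p,n]}$. If $j$ is odd, $b=e_\eta^*$ with $\eta\in\Gamma_n$, $t(\eta)=t$, $\mathrm{start}(\eta)\ge p$, $w(\eta)=4h-2$ for some $h\in\mathbb N$, and $m_{w(\eta)}>n_j^2$. Put $c_\gamma^*=\frac1{m_j}b$; type $t$, index $j$, age $1$, start $p$.

(B) $\gamma=(n+1,\xi,b)$ with $\xi\in\Gamma_{n-1}$ and $\mathrm{age}(\xi)<n_{w(\xi)}$. Write $p=\mathrm{rank}\,\xi$, $t=t(\xi)$, $j=w(\xi)$. If $j$ is even, $b\in B^t_{(p,n]}$. If $j$ is odd, $b=e_\eta^*$ with $\eta\in\Gamma_n$, $t(\eta)=t$, $\mathrm{start}(\eta)\ge p$, $w(\eta)=4\sigma(\xi)$. Put $c_\gamma^*=e_\xi^*+\frac1{m_j}b$; type $t$, index $j$, age $\mathrm{age}(\xi)+1$, start $\mathrm{start}(\xi)$.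

To see the rules at work: $\Delta_2=\emptyset$, since $n=1$ forces $j=1$, which is odd, and there is no $\eta$ yet. In $\Delta_3$ only (A) with $j=2$ occurs. For $p=1,t=1$ the functionals $b$ are multiples of $\pi_1^{(2)}$. For $p=1,t=\infty$ they are $b\in E_2^*$ with $b(u_1)=0$. For $p=0,t=\infty$ there is no condition, and $H^\infty_{(0,2]}=E_1^*\oplus E_2^*$.

By induction on rank, $e_\gamma^*\in H^{t(\gamma)}_{(\mathrm{start}\,\gamma,\,\mathrm{rank}\,\gamma]}$. Indeed $d_\gamma^*$ satisfies $I_t^*d_\gamma^*=d_\gamma^*$ if $t=t(\gamma)<\infty$, and $I_s^*d_\gamma^*=0$ for all $s$ if $t(\gamma)=\infty$. Further, $b\in H^t_{(p,n]}$, by choice for even $j$ and by induction, with $\mathrm{start}(\eta)\ge p$, for odd $j$. In (B), $e_\xi^*\in H^t_{(\mathrm{start}\,\xi,p]}$ by induction. In all cases $\|b\|\le1$.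

**Analysis of $e_\gamma^*$.** Unrolling (B) down to (A): if $\gamma$ has type $t$, index $j$, age $a$, there are ranks $p_0=\mathrm{start}(\gamma)<p_1<\dots<p_a=\mathrm{rank}\,\gamma$, elements $\xi_r\in\Delta_{p_r}$ of type $t$, index $j$ and age $r$ with $\xi_a=\gamma$, and $b_r\in H^t_{(p_{r-1},p_r-1]}$, $\|b_r\|\le1$, with
$$e_{\xi_q}^*=\sum_{r\le q}d_{\xi_r}^*+\frac1{m_j}\sum_{r\le q}b_r\quad(q\le a),\qquad a\le n_j,\qquad j<p_1.\tag{1}$$
The terms occupy disjoint ranges: $b_1$ in $(p_0,p_1)$, $d_{\xi_1}^*$ at $p_1$, $b_2$ in $(p_1,p_2)$, and so on. Hence for $p_r\le q<p_{r+1}$, $0\le r<a$, with the convention $e_{\xi_0}^*:=0$,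
$$P_q^*e_\gamma^*=e_{\xi_r}^*+\tfrac1{m_j}P_q^*b_{r+1},\qquad\text{and }P_q^*e_\gamma^*=0\text{ if }q<p_0.\tag{2}$$

**Lemma 2.** $\|P_q^*\|\le\frac43$ for all $q$, and $\|P_A^*\|\le3$ for every interval $A$ (finite or infinite).

*Proof.* For $f\in E_k^*$, $P_q^*f\in\{f,0\}$. For $e_\gamma^*$ we use induction on rank. If $q\ge\mathrm{rank}\,\gamma$, nothing changes. Otherwise (2) applies, and $b_{r+1}$ is an absolutely convex combination of generators of rank $<\mathrm{rank}\,\gamma$, so $\|P_q^*e_\gamma^*\|\le1+\frac14\cdot\frac43=\frac43$. Finally $P_A^*$ is a difference $P_l^*-P_k^*$ or $\mathrm{id}-P_k^*$. $\square$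

In particular $\|d_\gamma^*\|=\|P^*_{\{\mathrm{rank}\,\gamma\}}e_\gamma^*\|\le3$.

**Definition ($X$).** Let $\mathcal A_\infty$ be the $\ell_\infty$-sum of all $E_k$ and $\ell_\infty(\Delta_k)$, paired with $\mathcal D$, so $|g(x)|\le\|g\|\|x\|$. For an array $\chi\in\mathcal A_n$ let $i_n(\chi)\in\mathcal A_\infty$ be given by
$$g(i_n(\chi))=(P_n^*g)(\chi),\qquad g\in\mathcal D.$$
Since $P_n^*g=g$ on $\mathcal A_n^*$, $i_n(\chi)$ extends $\chi$, and $\|\chi\|\le\|i_n(\chi)\|\le\frac43\|\chi\|$. If $\chi'$ is the restriction of $i_n(\chi)$ to levels $\le n+1$, then $g(i_{n+1}(\chi'))=(P_{n+1}^*g)(i_n(\chi))=(P_n^*P_{n+1}^*g)(\chi)=g(i_n(\chi))$. So $i_n(\mathcal A_n)\subset i_{n+1}(\mathcal A_{n+1})$. Let $X_{00}=\bigcup_ni_n(\mathcal A_n)$ and $X=\overline{X_{00}}\subset\mathcal A_\infty$.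

The operators $P_nx:=i_n(x|_{\mathcal A_n})$ satisfy $g(P_nx)=(P_n^*g)(x)$ and $\|P_n\|\le\frac43$. Hence $P_nP_m=P_{\min(n,m)}$. The range $i_n(\mathcal A_n)$ is finite-dimensional and $P_n$ is the identity on it, so $P_nx\to x$ for all $x\in X$. Thus $(P_n)$ defines an FDD of $X$. Let $P_A$ be the interval projections, $P_{\le n}=P_n$. Then $g(P_Ax)=(P_A^*g)(x)$, $\|P_A\|\le3$, and $b(x)=b(P_Ax)$ for $b\in D_A$. For $x\in X$,
$$\|x\|=\sup\big(\{|e_\gamma^*(x)|:\gamma\in\Gamma\}\cup\{|f(x)|:f\in B_{E_n^*},\ n\in\mathbb N\}\big).\tag{3}$$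
Write $x(E_n)$ for the $E_n$-coordinate of $x$.

**Definition (block sequence).** A block sequence is a sequence $(x_k)$ in $X_{00}$ with assigned nonempty finite intervals $\mathrm{ran}\,x_k$ such that $P_{\mathrm{ran}\,x_k}x_k=x_k$ and $\max\mathrm{ran}\,x_k<\min\mathrm{ran}\,x_{k+1}$. Zero vectors are allowed.

## 5. The operators $I_a$, and the condition $I_s^*b=0$ for $s\le p$

For $x=i_n(\chi)\in X_{00}$ put $I_sx=i_n(\chi')$, where $\chi'\in\mathcal A_n$ is given by $g(\chi')=(I_s^*g)(\chi)$, $g\in\mathcal A_n^*$. Then for $g\in\mathcal D$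
$$g(I_sx)=(I_s^*P_n^*g)(\chi)=(P_n^*I_s^*g)(\chi)=(I_s^*g)(x).\tag{4}$$
So $I_s$ is well defined on $X_{00}$, commutes with the $P_A$, and $I_sI_t=\delta_{st}I_s$. For $a=\sum_{s\le k}a_su_s$ put $I_a=\sum a_sI_s$, $I_a^*=\sum a_sI_s^*$.

**Lemma 3.** If $a\in\mathrm{span}(u_s)_{s\le k}$ and $k'\ge k$, then $\|I_a^*P^*_{(k',\infty)}\|\le3\|a\|$ on $\mathcal D$; so $\|I_aP_{(k',\infty)}\|\le3\|a\|$. In particular each $I_s$ is bounded, extends to $X$, and satisfies (4) on $X$.

*Proof.* Adding zero coordinates to $a$, we may take $k'=k$. We bound the images of generators.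

For $f\in E_n^*$: if $n\le k$ the image is $0$. If $n>k$, $(I_a^*f)(v)=\sum_{s\le k}a_sv_sf(u_s)=f(a\cdot v)$, of norm $\le\|a\|\|f\|$ by (E2).

For $t(\gamma)=s\in\mathbb N$: $I_s^*e_\gamma^*=e_\gamma^*$ and $I_{s'}^*e_\gamma^*=0$ for $s'\ne s$, so the image is $a_sP_{(k,\infty)}^*e_\gamma^*$ (with $a_s=0$ for $s>k$), of norm $\le3|a_s|\le3\|a\|$.

For $t(\gamma)=\infty$ we use induction on rank. All $I_s^*d_{\xi_r}^*=0$, so (1) gives $I_a^*P_{(k,\infty)}^*e_\gamma^*=\frac1{m_j}\sum_rI_a^*P_{(k,\infty)}^*b_r$. If $p_{r-1}\ge k$, the $r$-th term vanishes, because $I_s^*b_r=0$ for $s\le p_{r-1}$. If $p_r-1\le k$, it vanishes because $P_{(k,\infty)}^*b_r=0$. At most one $r$ remains, the one with $p_{r-1}<k<p_r-1$, and for it the induction hypothesis gives $\|I_a^*P^*_{(k,\infty)}b_r\|\le3\|a\|$. So the norm is $\le\frac14\cdot3\|a\|$.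

The statement for $I_aP_{(k',\infty)}$ follows by duality and (3). Finally $I_s=I_sP_{(s,\infty)}+I_sP_{\le s}$ on $X_{00}$, and $I_sP_{\le s}$ is a linear map on a finite-dimensional space composed with a bounded projection. Both sides of (4) are continuous in $x$, so (4) extends. $\square$

**Two wrong rules for type $\infty$.** It is instructive to see that the condition in $H^\infty_{(p,n]}$ can be neither dropped nor strengthened to all $s$.

Drop it: suppose that for $t=\infty$ and even $j$ the finite sets were allowed to contain $\pi_1^{(k)}-\pi_\infty^{(k)}$, $p<k\le n$. This functional has norm $\le1$, since $|v_1-v_\infty|\le\|v\|$. Build $\gamma$ of type $\infty$, even index $j$ and age $n_j$ with $b_r=\pi_1^{(k_r)}-\pi_\infty^{(k_r)}$, $p_{r-1}<k_r<p_r$. Since $I_1^*b_r=\pi_1^{(k_r)}$, we get $I_1^*e_\gamma^*=\frac1{m_j}\sum_{r\le n_j}\pi_1^{(k_r)}$. Let $\chi\in\mathcal A_N$, $N=\mathrm{rank}\,\gamma$, have $E_{k_r}$-coordinate $1_{k_r}$ for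 each $r$ and all other coordinates $0$. Then $x=i_N(\chi)$ has norm $\le\frac43$ and $e_\gamma^*(I_1x)=n_j/m_j\ge2m_j^2$. So $I_1$ would be unbounded.

Strengthen it: suppose type $\infty$ required $I_s^*b=0$ for all $s$, and let $U=c_0$ with its unit vectors. Such a $b$ is a combination of functionals $\pi_\infty^{(k)}$ and of $d_\gamma^*$ of type $\infty$, and an element of $H^s$ is a combination of $\pi_s^{(k)}$ and $d_\gamma^*$ of type $s$. Take any bounded $(\alpha_s)_{s\in\mathbb N\cup\{\infty\}}$, and let $I_\alpha^*$ be multiplication by $\alpha$ on coordinates of $E_k$ (dualized) and $I_\alpha^*d_\gamma^*=\alpha_{t(\gamma)}d_\gamma^*$. Then $I_\alpha^*e_\gamma^*=\alpha_{t(\gamma)}e_\gamma^*$ for all $\gamma$. On $E_k$, by (E1), $|\alpha_\infty v_\infty|+\max_s|\alpha_sv_s-\alpha_\infty v_\infty|\le3\sup|\alpha|\,\|v\|$. So $I_\alpha^*$ is bounded on $\mathcal D$ and commutes with the $P_A^*$, and it induces a bounded operator $I_\alpha$ on $X$,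 as in (4). But for $e_n=i_n(1_n)$ (see below) and fixed $s$, $\pi_s^{(n)}(I_\alpha e_n)=\alpha_s$. If $I_\alpha$ is $\lambda+I_a+K$ with $K$ compact and $a\in c_0$ (with $I_a$ as defined next), then, since $\pi_s^{(n)}(I_ae_n)=a_s$ for large $n$ and $|\pi_s^{(n)}(Ke_n)|\le\|P_{\{n\}}Ke_n\|\to0$, we get $\alpha_s=\lambda+a_s\to\lambda$. A non-convergent $\alpha$ gives an operator that we do not want. The rule "$I_s^*b=0$ exactly for $s\le p$" lies between these two.

**Extension of $a\mapsto[I_a]$ to $U$.** This produces the homomorphism of Theorem B. For finitely supported $a\in\mathrm{span}(u_s)_{s\le k}$, $[I_a]=[I_aP_{(k,\infty)}]$ has norm $\le3\|a\|$ in $\mathrm{Cal}(X)$, and $I_aI_b=I_{ab}$. Hence $a\mapsto[I_a]$ extends to a bounded homomorphism $U\to\mathrm{Cal}(X)$. For $a=\sum\alpha_su_s\in U$ choose $0=k_0<k_1<\cdots$ such that $a^{(i)}=\sum_{k_{i-1}<s\le k_i}\alpha_su_s$ has $\|a^{(i)}\|\le2^{-i}$ for $i\ge2$, and put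
$$I_a:=\sum_iI_{a^{(i)}}P_{(k_i,\infty)}\in\mathcal L(X).\tag{5}$$
By Lemma 3 the series converges absolutely, and $[I_a]=\sum_i[I_{a^{(i)}}]$ is the image of $a$. For finitely supported $a$ this $I_a$ differs from the earlier one by a finite-rank operator.

**Lemma 4.** Let $e_n:=i_n(1_n)$, where $1_n\in E_n\subset\mathcal A_n$ (all other coordinates of level $\le n$ are zero). Then $e_n=P_{\{n\}}e_n$, $\|e_n\|\le\frac43\le2$, and $\|\lambda+I_a+K\|\ge\frac16(|\lambda|+\|a\|)$ for $\lambda\in\mathbb C$, $a\in U$, $K$ compact.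

*Proof.* $P_{n-1}e_n=i_{n-1}(0)=0$, and $\|1_n\|=1$. The inequality says $\|\lambda+[I_a]\|\ge\frac16(|\lambda|+\|a\|)$ in $\mathrm{Cal}(X)$. By density and boundedness of $a\mapsto[I_a]$ we may take $a\in\mathrm{span}(u_s)_{s\le k}$ and $I_a=\sum a_sI_s$. For $n\ge k$ and $f\in E_n^*$, $f(I_ae_n)=(I_a^*f)(e_n)=f(a\cdot1_n)=f(a)$. So $((\lambda+I_a)e_n)(E_n)=\lambda1_n+a$, of norm $|\lambda|+\|a\|$ by (E3). For $n>m$, since $I_a$ commutes with $P_{(m,\infty)}$,
$$3\cdot2\,\|\lambda+I_a+K\|\ge\|P_{(m,\infty)}(\lambda+I_a+K)e_n\|\ge\|(\lambda+I_a)e_n\|-2\|P_{(m,\infty)}K\|\ge|\lambda|+\|a\|-2\|P_{(m,\infty)}K\|$$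
for $n$ large. As $K$ is compact and $P_{(m,\infty)}\to0$ strongly and boundedly, $\|P_{(m,\infty)}K\|\to0$. $\square$

What is left is surjectivity: every $T\in\mathcal L(X)$ has the form $\lambda I+I_a+K$ with $\lambda\in\mathbb C$, $a\in U$, $K$ compact. Sections 6–8 prove this.

## 6. Rapidly increasing sequences and the basic inequality

We need block sequences whose averages have computable norm, and we need enough of them to test compactness.

**Definition (RIS).** A finite or infinite block sequence $(x_k)$ is a $C$-RIS if $\|x_k\|\le C$ and there are $j_1<j_2<\cdots$ with $j_{k+1}>\max\mathrm{ran}\,x_k$ and $|e_\gamma^*(x_k)|\le C/m_i$ whenever $w(\gamma)=i<j_k$. A RIS is a $C$-RIS for some $C$.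

Subsequences and unimodular multiples of $C$-RIS are $C$-RIS. If $\|x_k\|\le C$ and $|e_\gamma^*(x_k)|\le C/m_{w(\gamma)}$ for all $\gamma$ and $k$, the block sequence is a $C$-RIS, with $j_k$ chosen freely. Moreover
$$i=w(\gamma)\ge j_{k+1}\ \Longrightarrow\ |e_\gamma^*(x_k)|\le C/m_i .\tag{6}$$
Indeed in (1) $p_1>i\ge j_{k+1}>\max\mathrm{ran}\,x_k$. So all terms of (1) except $\frac1{m_i}b_1$ vanish on $x_k$, and $\|b_1\|\le1$. Thus for each $\gamma$ at most one $x_k$ is badly estimated: the one with $j_k\le w(\gamma)<j_{k+1}$.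

**Definition (tree functionals).** $\mathcal T$ is the smallest set of functionals on $c_{00}$ containing $0$, all $e_k^*$, and all $g$ and $e_k^*+g$ with $k\notin\mathrm{supp}\,g$, where
$$g=\frac1{m_i}\Big(\sum_{k\in S}e_k^*+\sum_{r\le a}h_r\Big)\quad(\text{"of weight }m_i\text{"}),$$
$|S|\le n_i+1$, $a\le n_i$, $h_r\in\mathcal T$, and $S,\mathrm{supp}\,h_1,\dots,\mathrm{supp}\,h_a$ are pairwise disjoint.

Unravelling, $h=\sum c_ke_k^*$. Each $k\in\mathrm{supp}\,h$ is one leaf of a tree, and $c_k>0$ is the product of the inverse weights above it; the number of these weights is the depth of the leaf. A node of weight $m_i$ has at most $(n_i+1)+2n_i\le4n_i$ children, because each $h_r$ contributes at most one leaf and one weighted node. At the top there is at most one leaf and at most one weighted root. So the number of leaves of depth $\le d$ all of whose weights have index $\le j-1$ is at most $1+\sum_{1\le e\le d}(4n_{j-1})^e\le2(4n_{j-1})^d$.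

For example, $h=\frac1{m_j}\sum_{k\le n_j}e_k^*$ takes the value $1/m_j$ on $\frac1{n_j}\sum_{k\le n_j}e_k$. The next lemma says that nothing does essentially better, and that without the weight $m_j$ one gets only $m_j^{-2}$.

**Lemma 5.** Let $h\in\mathcal T$, $x=\frac1{n_j}\sum_{k\in F}e_k$, $|F|\le n_j$.

- (a) $h(x)\le2/m_j$.
- (b) If $h$ has no node of weight $m_j$, then $h(x)\le2/m_j^2$.
- (c) If $g$ is as above of weight $m_i$, then $g(x)\le\frac2{m_im_j}$ if $i<j$, and $g(x)\le\frac1{m_i}$ always.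

*Proof.* (a) Leaves with $c_k\le1/m_j$ contribute $\le1/m_j$. If $c_k>1/m_j$, all weights above are $<m_j$, so have index $<j$, and $4^{\mathrm{depth}}<m_j$, so the depth is $\le\log_2m_j$. These leaves contribute $\le2(4n_{j-1})^{\log_2m_j}/n_j\le m_j^{-3}$.

(b) Leaves with $c_k\le m_j^{-2}$ contribute $\le m_j^{-2}$. If $c_k>m_j^{-2}$, the weights above are $<m_j^2\le m_{j+1}$ and $\ne m_j$, so have index $\le j-1$, and $4^{\mathrm{depth}}<m_j^2$, so the depth is $<\log_2m_j$. Their contribution is again $\le m_j^{-3}$.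

(c) Put $c_k=c_k'/m_i$. Leaves with $c_k'\le1/m_j$ contribute $\le\frac1{m_im_j}$. For the others, all weights below the root are $<m_j$, and the root has index $i<j$, so all indices are $<j$ and the depth is $\le1+\log_2m_j$. They contribute $\le\frac1{m_i}\cdot\frac{2(4n_{j-1})^{1+\log_2m_j}}{n_j}\le\frac1{m_im_j}$. The second bound holds since all $c_k\le1/m_i$. $\square$

**Lemma 6 (basic inequality).** Let $(x_k)_{k\in K}$ be a finite $C$-RIS, $\lambda_k\in\mathbb C$. For $\gamma\in\Gamma$ and every interval $K'$ of $K$ there is $h\in\mathcal T$ supported in $K'$ with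
$$\Big|e_\gamma^*\Big(\sum_{k\in K'}\lambda_kx_k\Big)\Big|\le C\,h\Big(\sum_k|\lambda_k|e_k\Big),\tag{7}$$
where $h\in\{g,e_k^*+g\}$ with $g$ of weight $m_{w(\gamma)}$. If for some $j_0$ we have $|e_\gamma^*(\sum_{k\in K'}\lambda_kx_k)|\le C\max_{K'}|\lambda_k|$ for all $\gamma$ with $w(\gamma)=j_0$ and all nonempty intervals $K'$ of $K$, then for every $\gamma$ and $K'$ (7) holds with some $h\in\mathcal T$ supported in $K'$ having no node of weight $m_{j_0}$ (for $w(\gamma)=j_0$: $h=0$ or $h=e_k^*$).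

*Proof.* The lemma compares $e^*_\gamma$ on a RIS with a tree functional on unit vectors; we use induction on $\mathrm{rank}\,\gamma$. Use (1), $i=w(\gamma)$. Let $S=\{k\in K':\mathrm{ran}\,x_k\cap\{p_0,\dots,p_a\}\ne\emptyset\}$, so $|S|\le a+1\le n_i+1$. Let $K_r=\{k\in K':\mathrm{ran}\,x_k\subset(p_{r-1},p_r)\}$ for $1\le r\le a$; each is an interval of $K$. All other $x_k$, $k\in K'$, are annihilated, as $e_\gamma^*\in D_{(p_0,p_a]}$.

At most one $k^*\in K$ satisfies $j_{k^*}\le i<j_{k^*+1}$ (successor in $K$; no upper condition for the last index). For $k\in S\setminus\{k^*\}$, $|e_\gamma^*(x_k)|\le C/m_i$, by definition if $i<j_k$ and by (6) otherwise. For $k^*$ use $|e_\gamma^*(x_{k^*})|\le C$.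

On $x_k$, $k\in K_r$, $e_\gamma^*$ acts as $\frac1{m_i}b_r$, and $b_r$ is an absolutely convex combination of finitely many $e_\eta^*$ with $\mathrm{rank}\,\eta<p_r$ and $f\in B_{E_n^*}$. By induction $|e_\eta^*(\sum_{K_r}\lambda_kx_k)|\le Ch'(\sum|\lambda_k|e_k)$ with $h'\in\mathcal T$ supported in $K_r$. Each $f\in B_{E_n^*}\subset D_n$ sees at most one $x_k$, so $|f(\sum_{K_r}\lambda_kx_k)|\le C|\lambda_k|=Ce_k^*(\sum_{k'}|\lambda_{k'}|e_{k'})$ for some $k\in K_r$, or it is $0$. Let $h_r$ be the functional giving the largest of these finitely many bounds ($h_r=0$ if $K_r=\emptyset$). Then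
$$h=[\,e_{k^*}^*\text{ if }k^*\in S\,]+\frac1{m_i}\Big(\sum_{k\in S\setminus\{k^*\}}e_k^*+\sum_{r\le a}h_r\Big)$$
works, since the supports are pairwise disjoint.

For the second statement: if $w(\gamma)=j_0$ use $h=e_k^*$ with $|\lambda_k|$ maximal in $K'$, or $h=0$ if $K'=\emptyset$. For all other $\gamma$ repeat the induction. $\square$

**Lemma 7.** Let $(x_k)_{k\le n_j}$ be a $C$-RIS and $z=\frac{m_j}{n_j}\sum_{k\le n_j}x_k$. Then

- (i) $\|z\|\le2C$, i.e. $\|\frac1{n_j}\sum_kx_k\|\le2C/m_j$;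
- (ii) $|e_\gamma^*(z)|\le3C/m_i$ if $i=w(\gamma)<j$;
- (iii) $|e_\gamma^*(z)|\le2C/m_j$ if $w(\gamma)>j$;
- (iv) $|d_\xi^*(z)|\le3C/m_j^2$ for all $\xi$.

Consequently, if $(x_k)$ is an infinite RIS then $\varphi(x_k)\to0$ for all $\varphi\in X^*$; in particular $P_{\le l}Tx_k\to0$ in norm for $T\in\mathcal L(X)$, $l\in\mathbb N$.

*Proof.* A functional $f\in B_{E_n^*}$ or $d_\xi^*$ (norm $\le3$) lies in a single $D_k$, so it sees at most one $x_k$. This gives $|f(z)|\le Cm_j/n_j\le C/m_j^2$ and (iv). By Lemmas 6 and 5(a), $|e_\gamma^*(z)|\le2C$, and (i) follows from (3). By Lemmas 6 and 5(c), in (ii) $|e_\gamma^*(z)|\le Cm_j\big(\frac1{n_j}+\frac2{m_im_j}\big)\le\frac{3C}{m_i}$, as $m_j/n_j\le m_j^{-2}\le1/m_i$. In (iii) $|e_\gamma^*(z)|\le Cm_j\big(\frac1{n_j}+\frac1{m_i}\big)\le\frac{2C}{m_j}$, since $m_i\ge m_j^2$.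

If $|\varphi(x_k)|\ge\varepsilon$ for infinitely many $k$, suitable unimodular multiples of these form a $C$-RIS whose $n_j$-averages have norm $\le2C/m_j\to0$ but $\varphi$-value of modulus $\ge\varepsilon$, a contradiction. The last assertion holds because $P_{\le l}T$ has finite rank. $\square$

**Lemma 8.** If $q\in\mathbb N$, $\chi\in\mathcal A_q$ and $\chi(\xi)=0$ for all $\xi\in\Gamma_q$ with $w(\xi)=i$, then $|e_\gamma^*(i_q(\chi))|\le2\|\chi\|/m_i$ for all $\gamma$ with $w(\gamma)=i$. In particular $|e_\gamma^*(e_n)|\le2/m_{w(\gamma)}$ for all $\gamma,n$, and $(e_n)$ is a $2$-RIS. Likewise, for $n_1<n_1'<n_2<n_2'<\cdots$ the sequence $(e_{n_k}+e_{n_k'})_k$ is a $4$-RIS.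

*Proof.* $e_\gamma^*(i_q(\chi))=(P_q^*e_\gamma^*)(\chi)$. If $\mathrm{rank}\,\gamma\le q$, this is $\chi(\gamma)=0$. Otherwise, by (2), it is $0$ or $\chi(\xi_r)+\frac1{m_i}(P_q^*b_{r+1})(\chi)$. The first summand is $0$, as $w(\xi_r)=i$ (for $r=0$ by convention), and the second has modulus $\le\frac4{3m_i}\|\chi\|$. For $e_n=i_n(1_n)$ all $\Gamma_n$-coordinates of the array vanish and $\|1_n\|=1$. $\square$

**Lemma 9.** If $T\in\mathcal L(X)$ and $Tx_k\to0$ for every RIS $(x_k)$, then $T$ is compact.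

*Proof.* The idea is to split a block sequence into two RIS according to weight. Suppose $T$ is not compact. As $TP_n$ has finite rank, $\|TP_{(n,\infty)}\|\not\to0$. Since $\|TP_{(n',\infty)}\|\le3\|TP_{(n,\infty)}\|$ for $n'>n$, there is $\varepsilon>0$ with $\|TP_{(n,\infty)}\|>\varepsilon$ for all $n$. By density of $X_{00}$ there is, for each $n$, $x\in X_{00}$ with $\|x\|\le1$ and $\|TP_{(n,\infty)}x\|\ge\delta:=\varepsilon/2$. So there is a block sequence $(x_k)$ with $\|x_k\|\le3$ and $\|Tx_k\|\ge\delta$. Let $q_k=\max\mathrm{ran}\,x_k$ and $\chi_k=x_k|_{\mathcal A_{q_k}}$, so $x_k=i_{q_k}(\chi_k)$, $\|\chi_k\|\le3$.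

For $N\in\mathbb N$ write $\chi_k=\chi_k^{\le N}+\chi_k^{>N}$, where $\chi_k^{>N}$ is the part on $\{\gamma:w(\gamma)>N\}$ and $\chi_k^{\le N}$ is the rest, including all $E$-coordinates. Put $y_k^N=i_{q_k}(\chi_k^{\le N})$ and $z_k^N=i_{q_k}(\chi_k^{>N})$; their norms are $\le\frac43\cdot3\le6$. With $p=\min\mathrm{ran}\,x_k-1$, $P_px_k=0$ means $\chi_k|_{\mathcal A_p}=0$. Hence both parts vanish on $\mathcal A_p$, $P_py_k^N=P_pz_k^N=0$, and $P_{\mathrm{ran}\,x_k}$ fixes $y_k^N$ and $z_k^N$.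

By Lemma 8, $|e_\gamma^*(y_k^N)|\le6m_N/m_{w(\gamma)}$ for all $\gamma$ (trivially if $w(\gamma)\le N$). So $(y_k^N)_k$ is a RIS and $Ty_k^N\to0$ as $k\to\infty$. Choose $k_1<k_2<\cdots$ with $\|Ty_{k_N}^N\|\le\delta/2$; then $\|Tz_{k_N}^N\|\ge\delta/2$. By Lemma 8, $|e_\gamma^*(z_{k_N}^N)|\le6/m_i$ for $i=w(\gamma)\le N$. Choose $N_1<N_2<\cdots$ with $N_{l+1}\ge\max\mathrm{ran}\,x_{k_{N_l}}$. With $j_l=N_l+1$, $(z_{k_{N_l}}^{N_l})_l$ is a $6$-RIS on which $T$ does not tend to $0$, a contradiction. $\square$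

## 7. Functionals that vanish on $x_k$ almost vanish on $Tx_k$

This is where the odd weights and the coding $\sigma$ are used.

**Proposition 10.** Let $T\in\mathcal L(X)$, $t\in\mathbb N\cup\{\infty\}$, $(x_k)$ an infinite $C$-RIS, $\delta>0$. Then there are $l,k_0$ such that for $k\ge k_0$ there is no $b\in H^t_{(l,\infty)}$ with $\|b\|\le1$, $b(x_k)=0$, $|b(Tx_k)|\ge\delta$. The same then holds for every $l'\ge l$ with the same $k_0$.

*Proof.* The last sentence follows from $H^t_{(l',\infty)}\subset H^t_{(l,\infty)}$. Suppose the first assertion fails: for every $l$ there are infinitely many $k$ admitting such a $b$. Fix an odd $J$. We build a vector $w$ with $\|w\|\le10C/m_J^2$ and $\|Tw\|\ge\delta/(4m_J)$. For large $J$ this contradicts boundedness of $T$.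

**Construction.** Here we assemble the bad $b$'s into one functional $e_\zeta^*$ of index $J$. Choose $q_0=p_{1,0}$ with $2^{-q_0}\le1/n_J$ and $2^{-q_0}\|T\|C\le\delta/2$. For $r=1,\dots,n_J$ we choose successively an even $j_r$, successive members $x_{r,1},\dots,x_{r,n_{j_r}}$ of $(x_k)$, ranks $p_{r,0}<p_{r,1}<\dots<p_{r,n_{j_r}}<q_r$ with $p_{r,0}=q_{r-1}$, and $\zeta_r\in\Delta_{q_r}$. Here $j_1=4h-2$ with $m_{j_1}>n_J^2$, and $j_r=4\sigma(\zeta_{r-1})$ for $r\ge2$. Put $\tau_r=\frac\delta{8m_Jm_{j_r}}$.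

For step $(r,u)$, let $l=p_{r,u-1}$. Choose $x_{r,u}=x_k$ further along the sequence with $\min\mathrm{ran}\,x_k>l$, $\|P_{\le l}Tx_k\|\le\tau_r$ (Lemma 7), and $b\in H^t_{(l,\infty)}$, $\|b\|\le1$, $b(x_k)=0$, $b(Tx_k)\ge\delta$ (after a rotation of $b$). Choose $n$ so large that $n>l$, $n\ge t$ if $t<\infty$, $n\ge j_r$, $\mathrm{ran}\,x_k\subset[1,n]$, $b\in D_{(l,n]}$, $\|P_{(n,\infty)}Tx_k\|\le\tau_r$. Choose $b_{r,u}\in B^t_{(l,n]}$ with $\|b_{r,u}-b\|\le2^{-n}$. Put $p_{r,u}=n+1$, and let $\xi_{r,u}\in\Delta_{n+1}$ be the element of index $j_r$ and type $t$ given by $b_{r,u}$: via (A) with $p=p_{r,0}$ if $u=1$, via (B) from $\xi_{r,u-1}$ if $u>1$. Let $\eta_r=\xi_{r,n_{j_r}}$; its start is $p_{r,0}=q_{r-1}$.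

Finally choose $q_r>\mathrm{rank}\,\eta_r$ with $q_r>J$ and, if $t<\infty$, $q_r>t$, and let $\zeta_r\in\Delta_{q_r}$ have index $J$, type $t$ and functional $e_{\eta_r}^*$: via (A) with $p=q_0$ if $r=1$, via (B) from $\zeta_{r-1}$ if $r>1$. The rules hold. For $r=1$, $w(\eta_1)=4h-2$, $m_{j_1}>n_J^2$ and $\mathrm{start}(\eta_1)=q_0$. For $r>1$, $w(\eta_r)=4\sigma(\zeta_{r-1})$, $\mathrm{start}(\eta_r)=q_{r-1}=\mathrm{rank}\,\zeta_{r-1}\le q_r-2$, and $\mathrm{age}(\zeta_{r-1})=r-1<n_J$. Put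
$$z_r=\frac{m_{j_r}}{n_{j_r}}\sum_ux_{r,u},\quad\mathrm{ran}\,z_r\subset(q_{r-1},q_r),\qquad w=\frac1{n_J}\sum_{r\le n_J}z_r,\qquad\zeta=\zeta_{n_J}.$$

**Lower bound for $Tw$.** By (1) for $\zeta$ and for the $\eta_r$, $P^*_{(p_{r,u-1},p_{r,u}-1]}e_\zeta^*=\frac1{m_Jm_{j_r}}b_{r,u}$. Moreover $\|Tx_{r,u}-P_{(p_{r,u-1},p_{r,u}-1]}Tx_{r,u}\|\le2\tau_r$, and $\mathrm{Re}\,b_{r,u}(Tx_{r,u})\ge\delta-2^{-q_0}\|T\|C\ge\delta/2$. So
$$\mathrm{Re}\,e_\zeta^*(Tx_{r,u})\ge\frac{\delta/2}{m_Jm_{j_r}}-2\tau_r=\frac\delta{4m_Jm_{j_r}} .$$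
Summing over $u$ with factor $m_{j_r}/n_{j_r}$ and averaging over $r$ gives $\mathrm{Re}\,e_\zeta^*(Tw)\ge\frac\delta{4m_J}$.

**$(z_r)$ is a $3C$-RIS.** This prepares the basic inequality for $w$. By Lemma 7, $\|z_r\|\le2C$ and $|e_\gamma^*(z_r)|\le3C/m_i$ for $i=w(\gamma)<j_r$. Also $j_{r+1}=4\sigma(\zeta_r)\ge4q_r>\max\mathrm{ran}\,z_r$ and $j_{r+1}>q_r>j_r$. So $(z_r)$ is a $3C$-RIS with the indices $j_r$, and all $m_{j_r}>n_J^2$. Further, $e_{\eta_r}^*(x_{r,u})=\frac1{m_{j_r}}b_{r,u}(x_{r,u})$, and with the corresponding $b$, $|b_{r,u}(x_{r,u})|=|(b_{r,u}-b)(x_{r,u})|\le2^{-q_0}C$. Hence $|e_{\eta_r}^*(z_r)|\le2^{-q_0}C\le C/n_J$.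

**Claim.** If $w(\gamma)=J$ and $R$ is an interval of indices, then $|e_\gamma^*(\sum_{r\in R}z_r)|\le5C$. This is what allows us to exclude the weight $m_J$ in Lemma 6. As $J$ is odd, (1) reads
$$e_\gamma^*=\sum_{u\le a}d_{\xi_u}^*+\frac1{m_J}\sum_{u\le a}e_{\theta_u}^* .$$
Here $w(\theta_1)\equiv2\pmod4$ with $m_{w(\theta_1)}>n_J^2$, and for $u\ge2$, $w(\theta_u)=4\sigma(\xi_{u-1})\ge4\,\mathrm{rank}\,\xi_{u-1}>\mathrm{rank}\,\theta_{u-1}>w(\theta_{u-1})$. Hence all $m_{w(\theta_u)}>n_J^2$. Suppose $w(\theta_u)=j_v$. By residues mod $4$, either $u=v=1$, or $u,v\ge2$ and $\sigma(\xi_{u-1})=\sigma(\zeta_{v-1})$, so $\xi_{u-1}=\zeta_{v-1}$ by injectivity. In the latter case comparing ages gives $u=v$. Since an element of $\Gamma$, being a tuple, determines its predecessors and functionals, $\xi_x=\zeta_x$ and $\theta_x=\eta_x$ for $x<u$, and the starts agree. Let $v^*$ be the largest $v\le\min(a,n_J)$ with $w(\theta_v)=j_v$ ($v^*=0$ if none).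

- For $r<v^*$: the first $v^*-1$ steps of $\gamma$ and $\zeta$ coincide and $\mathrm{ran}\,z_r\subset(q_{r-1},q_r)$, so $e_\gamma^*(z_r)=\frac1{m_J}e_{\eta_r}^*(z_r)$, of modulus $\le C/n_J$. These add up to $\le C$.
- For $r=v^*$: $|e_\gamma^*(z_r)|\le2C$.
- For $r>v^*$: $w(\theta_u)\ne j_r$ for all $u$, since equality would force $u=r\le v^*$. By Lemma 7(ii),(iii), $|e_{\theta_u}^*(z_r)|\le3C/n_J^2$, and by (iv) $|d_{\xi_u}^*(z_r)|\le3C/m_{j_r}^2\le3C/n_J^4$. As $a\le n_J$, $|e_\gamma^*(z_r)|\le\frac{3C}{n_J^3}+\frac{3C}{m_Jn_J}\le\frac{2C}{n_J}$. These add up to $\le2C$.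

The total is at most $5C$, as claimed.

**Upper bound for $w$.** Apply Lemma 6 to the $5C$-RIS $(z_r)$ with $\lambda_r=1/n_J$ and excluded weight $m_J$, and then Lemma 5(b). This gives $|e_\gamma^*(w)|\le10C/m_J^2$ for all $\gamma$. For $f\in B_{E_n^*}$, $|f(w)|\le2C/n_J\le10C/m_J^2$. So $\|w\|\le10C/m_J^2$ and $\frac\delta{4m_J}\le\|T\|\frac{10C}{m_J^2}$ for every odd $J$, which is false for large $J$. $\square$

For $y\in X$ put
$$\|y\|_{t,l}=\sup\{|b(y)|:b\in H^t_{(l,\infty)},\ \|b\|\le1\},\qquad\|y\|_{(l)}=\|y\|_{\infty,l}.$$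
These are nonincreasing in $l$, and $\|P_Ay\|_{t,l}\le3\|y\|_{t,l}$, because $b(P_Ay)=(P_A^*b)(y)$ and $P_A^*b\in H^t_{(l,\infty)}$.

**Corollary 11.** For every RIS $(x_k)$, $T\in\mathcal L(X)$, $t$, $\delta>0$ there are $l,k_0$ such that for all $k\ge k_0$ there is $\lambda_k\in\mathbb C$ with $\|Tx_k-\lambda_kx_k\|_{t,l}\le\delta$. Here $l$ may be increased.

*Proof.* Take $l,k_0$ from Proposition 10. On the normed space $V=H^t_{(l,\infty)}$ consider $\varphi(b)=b(x_k)$, $\psi(b)=b(Tx_k)$. Then $\psi|_{\ker\varphi}$ has norm $\le\delta$; extend it by Hahn–Banach to $\psi'\in V^*$ with $\|\psi'\|\le\delta$. As $\psi-\psi'$ vanishes on $\ker\varphi$, $\psi-\psi'=\lambda_k\varphi$ for some $\lambda_k$. $\square$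

Three facts about which $E_n$-functionals are tested by $\|\cdot\|_{(l)}$:

- If $n>l$, $f\in E_n^*$ and $f(u_s)=0$ for $s\le l$, then $f\in H^\infty_{(l,\infty)}$. So $|y(E_n)|_l\le\|y\|_{(l)}$ for $n>l$.
- In particular, by (E4), $\|e_n\|_{(l)}\ge|\pi_\infty^{(n)}(e_n)|=1$ for $n>l$.
- For $s\le n$, $\|\pi_s^{(n)}\|\le1$, $I_s^*\pi_s^{(n)}=\pi_s^{(n)}$ and $I_{s'}^*\pi_s^{(n)}=0$ for $s'\ne s$. If $l<s\le n$, then $\pi_s^{(n)}\in H^\infty_{(l,\infty)}$.

## 8. Every operator is $\lambda I+I_a+K$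

Let $T\in\mathcal L(X)$. Corollary 11 says that $Tx_k$ is close to a multiple of $x_k$, but only as seen by functionals of one type far out, and the multiple depends on $k$. We first make the multiples independent of the sequence by comparing every RIS with the fixed RIS $(e_n)$.

**Mixing.** Given a $C$-RIS $(x_k)$, pass to a subsequence so that with $\nu_k:=\max\mathrm{ran}\,x_k+1$ we have $j_{k+1}>\nu_k$ and $\min\mathrm{ran}\,x_{k+1}>\nu_k$. By Lemma 8, $y_k=x_k+e_{\nu_k}$ is a $(C+2)$-RIS with the same $j_k$, and $\mathrm{ran}\,x_k$ and $\{\nu_k\}$ are disjoint.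

**Step 1.** *The purpose is to find the coefficients: for each $s$ there is $\alpha_s\in\mathbb C$ with $I_sTx_k-\alpha_sI_sx_k\to0$ for every RIS $(x_k)$.*

For $l\ge s$ and $g\in\mathcal D$, $\|g\|\le1$, the functional $I_s^*P^*_{(l,\infty)}g\in H^s_{(l,\infty)}$ has norm $\le3\|u_s\|$ by Lemma 3. So $\|P_{(l,\infty)}I_sy\|\le3\|u_s\|\|y\|_{s,l}$. Given $\delta$, apply Corollary 11 with $t=s$ and $l\ge s$: $\|P_{(l,\infty)}I_s(Tx_k-\lambda_kx_k)\|\le3\|u_s\|\delta$ for large $k$. Moreover $P_{\le l}x_k=0$ eventually, and $P_{\le l}I_sTx_k=I_sP_{\le l}Tx_k\to0$ by Lemma 7. So $\limsup_k\mathrm{dist}(I_sTx_k,\mathbb CI_sx_k)\le3\|u_s\|\delta$ for every $\delta$. Hence there are $\beta_k$ with $I_sTx_k-\beta_kI_sx_k\to0$.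

For the RIS $(e_n)$ let $\alpha_{s,n}$ be such scalars. We have $I_se_n=P_{\{n\}}I_se_n$ and, for $n\ge s$, $\|I_se_n\|\ge\|(I_se_n)(E_n)\|=\|u_s\|\ge1$. If $(\alpha_{s,n})_n$ were not Cauchy, there would be $\varepsilon>0$ and $n_1<n_1'<n_2<n_2'<\cdots$ with $|\alpha_{s,n_k}-\alpha_{s,n_k'}|\ge\varepsilon$. By the above for the RIS $(e_{n_k}+e_{n_k'})$ there are $\beta_k$ with
$$(\alpha_{s,n_k}-\beta_k)I_se_{n_k}+(\alpha_{s,n_k'}-\beta_k)I_se_{n_k'}\to0.$$
Applying $P_{\{n_k\}}$ and $P_{\{n_k'\}}$ we get $\alpha_{s,n_k}-\beta_k\to0$ and $\alpha_{s,n_k'}-\beta_k\to0$, a contradiction. Let $\alpha_s=\lim_n\alpha_{s,n}$; then $I_sTe_n-\alpha_sI_se_n\to0$.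

For a general RIS with scalars $\beta_k$, consider any subsequence and in it a mixing subsequence. There are $\beta_k'$ with $I_sTy_k-\beta_k'I_sy_k\to0$, hence $(\beta_k-\beta_k')I_sx_k+(\alpha_s-\beta_k')I_se_{\nu_k}\to0$. Projecting onto $\{\nu_k\}$ and $\mathrm{ran}\,x_k$, $\beta_k'\to\alpha_s$ and $(\beta_k-\beta_k')I_sx_k\to0$. So
$$I_sTx_k-\alpha_sI_sx_k=(I_sTx_k-\beta_kI_sx_k)+(\beta_k-\beta_k')I_sx_k+(\beta_k'-\alpha_s)I_sx_k\to0$$
along this sub-subsequence. As the subsequence was arbitrary, Step 1 follows.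

**Step 2.** *The purpose is to find the scalar part: $(\alpha_s)$ converges to some $\lambda$.*

Given $\delta$, Corollary 11 with $t=\infty$ gives $l$ and $\lambda_n$ with $\|Te_n-\lambda_ne_n\|_{(l)}\le\delta$ for large $n$. For $s>l$ and $n\ge s$, $\pi_s^{(n)}\in H^\infty_{(l,\infty)}$ and $\pi_s^{(n)}(e_n)=1$, so $|\pi_s^{(n)}(Te_n)-\lambda_n|\le\delta$ for large $n$. Also $\pi_s^{(n)}(Te_n)=\pi_s^{(n)}(I_sTe_n)\to\alpha_s$ as $n\to\infty$, by Step 1 and $\pi_s^{(n)}(I_se_n)=1$. So $\limsup_n|\alpha_s-\lambda_n|\le\delta$ for all $s>l$. Hence $|\alpha_s-\alpha_{s'}|\le2\delta$ for $s,s'>l$, and $(\alpha_s)$ is Cauchy. With $\lambda=\lim\alpha_s$ we get $\limsup_n|\lambda_n-\lambda|\le3\delta$, for any choice of $l$ and $(\lambda_n)$ as above.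

Replacing $T$ by $T-\lambda I$ (which replaces $\alpha_s$ by $\alpha_s-\lambda$ and $\lambda_n$ by $\lambda_n-\lambda$), we assume $\lambda=0$. Then, whenever $\|Te_n-\lambda_ne_n\|_{(l)}\le\delta$ for all large $n$, we have $\limsup_n|\lambda_n|\le3\delta$.

**Step 3.** *The purpose is to show that $T$ is now small for type $\infty$: for every RIS $(x_k)$ and $\delta_0>0$ there is $l$ with $\limsup_k\|Tx_k\|_{(l)}\le\delta_0$.*

If not, choose $k_1<k_2<\cdots$ with $\|Tx_{k_l}\|_{(l)}>\delta_0$. By monotonicity in $l$, the RIS $(x_{k_l})_l$ and all its subsequences satisfy $\liminf\|T\,\cdot\,\|_{(l')}\ge\delta_0$ for every $l'$. Rename this sequence $(x_k)$ (a $C$-RIS), pass to a mixing subsequence, and let $\delta>0$. Choose one $l$ that is good in Corollary 11 $(t=\infty)$ for $(x_k)$, $(e_n)$ and $(y_k)$, with scalars $\lambda_k$, $\lambda_k''$ (for $e_{\nu_k}$) and $\lambda_k'$ respectively. By Step 2, $|\lambda_k''|\le4\delta$ eventually. Since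 $Ty_k=Tx_k+Te_{\nu_k}$,
$$\|(\lambda_k-\lambda_k')x_k+(\lambda_k''-\lambda_k')e_{\nu_k}\|_{(l)}\le3\delta ,$$
so, projecting, each summand has $\|\cdot\|_{(l)}\le9\delta$. Since $\|e_{\nu_k}\|_{(l)}\ge1$ for large $k$, $|\lambda_k''-\lambda_k'|\le9\delta$ and $|\lambda_k'|\le13\delta$. Hence $\|\lambda_kx_k\|_{(l)}\le9\delta+13C\delta$ and $\|Tx_k\|_{(l)}\le10\delta+13C\delta$ for large $k$. For small $\delta$ this contradicts $\liminf_k\|Tx_k\|_{(l)}\ge\delta_0$.

**Step 4.** *The purpose is to find the element of $U$: $a:=\sum\alpha_su_s$ converges in $U$.*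

Let $v^{(n)}=(Te_n)(E_n)$. As in Step 2, $v_s^{(n)}\to\alpha_s$ as $n\to\infty$. By Step 3 for the RIS $(e_n)$, for each $\delta>0$ there is $l$ with $|v^{(n)}|_l\le\|Te_n\|_{(l)}\le2\delta$ for large $n$. By (E5), $|v_\infty^{(n)}|\le2\delta$ for large $n$; as $\delta$ is arbitrary, $v_\infty^{(n)}\to0$. By (E5) and bimonotonicity, $\|\sum_{l<s\le L}(v_s^{(n)}-v_\infty^{(n)})u_s\|\le2\delta$ for each $L>l$ and large $n$, and $n\to\infty$ gives $\|\sum_{l<s\le L}\alpha_su_s\|\le2\delta$. By bimonotonicity the same bound holds for the sums over $k<s\le L$ with $l\le k<L$. So the series is Cauchy.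

**Step 5.** *The purpose is to finish: $T':=T-I_a$ is compact, with $I_a$ as in (5).*

Let $(x_k)$ be a $C$-RIS and $y_k=T'x_k$. We collect three facts.

(5a) $P_{\le n}y_k\to0$ for each $n$, by Lemma 7.

(5b) $I_sy_k\to0$ for each $s$. If $k_{i-1}<s\le k_i$, then $I_sI_a=\alpha_sI_sP_{(k_i,\infty)}$, so $I_sI_ax_k=\alpha_sI_sx_k$ eventually; use Step 1.

(5c) For every $\delta>0$ there is $l\ge1$ with $\limsup_k\|y_k\|_{(l)}\le\delta$. For $b\in H^\infty_{(l,\infty)}$, $\|b\|\le1$, $l\ge k_{i_0}$, $i_0\ge1$, we have $I_{a^{(i)}}^*b=0$ for $i\le i_0$, so $|b(I_ax)|\le\sum_{i>i_0}3\cdot2^{-i}\|x\|=3\cdot2^{-i_0}\|x\|$ by Lemma 3. Take $i_0$ with $3\cdot2^{-i_0}C\le\delta/2$, and combine with Step 3 for $\delta_0=\delta/2$, increasing $l$ if necessary.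

We claim $\|y_k\|\to0$. Fix $\delta$, take $l$ as in (5c) and $L>l$ as in (E6), and put $m:=L$, $y=P_{(m,\infty)}y_k$, $\omega=\|y\|_{(l)}\le3\|y_k\|_{(l)}$, and $\rho_k=\sum_{s\le L}\|u_s\|\|I_sy\|$. As $I_sy=P_{(m,\infty)}I_sy_k$, (5b) gives $\rho_k\to0$. We bound the norming functionals (3) on $y$.

- Let $f\in B_{E_n^*}$. The value is $0$ unless $n>m=L$, and then it is $f(v)$ with $v=y(E_n)$. Since $|v_s|=|\pi_s^{(n)}(I_sy)|\le\|I_sy\|$ and $|v|_l\le\omega$, (E6) gives $|f(y)|\le\kappa\omega+\rho_k$.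
- Let $t(\gamma)=s\le l$. Then $|e_\gamma^*(y)|=|(I_s^*e_\gamma^*)(y)|=|e_\gamma^*(I_sy)|\le\rho_k$, as $\|u_s\|\ge1$.
- Let $t(\gamma)=s$ with $l<s<\infty$. Then $P_{(m,\infty)}^*e_\gamma^*\in H^\infty_{(l,\infty)}$, since $I_{s'}^*e_\gamma^*=0$ for $s'\le l$ and $m\ge l$. It has norm $\le3$, so $|e_\gamma^*(y)|\le3\omega$.
- Let $t(\gamma)=\infty$. By (1), $P_{(m,\infty)}^*e_\gamma^*=h+\frac1{m_j}P_{(m,\infty)}^*b_{r_0}$. Here $r_0$ is the at most one index with $p_{r_0-1}<m<p_{r_0}-1$ (no second term if there is none), and $h$ collects the $d_{\xi_r}^*$ with $p_r>m$ and the $\frac1{m_j}b_r$ with $p_{r-1}\ge m$. The terms $b_r$ with $p_r-1\le m$ are killed. For $p_{r-1}\ge m\ge l$, $b_r\in H^\infty_{(p_{r-1},p_r-1]}\subset H^\infty_{(l,\infty)}$, and $I_s^*d_{\xi_r}^*=0$ for all $s\in\mathbb N$. Thus $h\in H^\infty_{(l,\infty)}$, and $\|h\|\le3+\frac34\le4$. The other term contributes $\frac1{m_j}|b_{r_0}(P_{(m,\infty)}y)|=\frac1{m_j}|b_{r_0}(y)|\le\frac14\|y\|$.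 So $|e_\gamma^*(y)|\le4\omega+\frac14\|y\|$.

The one piece $b_{r_0}$ that straddles $m$ is not controlled by $\omega$, but it enters with factor $\frac14$ and can be absorbed: $\|y\|\le(4+\kappa)\omega+\rho_k+\frac14\|y\|$, so $\|y\|\le2(4+\kappa)\omega+2\rho_k$. By (5a),
$$\limsup_k\|y_k\|\le\limsup_k\big(\|P_{\le m}y_k\|+2(4+\kappa)\omega+2\rho_k\big)\le6(4+\kappa)\delta .$$
Here $l$, and with it $L$ and $m$, depends on $\delta$, but $\kappa$ does not; this is why (E6) was needed. As $\delta$ was arbitrary, $y_k\to0$. Thus $T'x_k\to0$ for every RIS $(x_k)$, and by Lemma 9 $T'$ is compact.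

**Step 6.** *The purpose is to deduce Theorems B and A.*

Undoing the replacement of $T$ by $T-\lambda I$, every $T\in\mathcal L(X)$ is $\lambda I+I_a+K$ with $\lambda\in\mathbb C$, $a\in U$, $K\in\mathcal K(X)$. So the bounded unital homomorphism
$$U\oplus\mathbb C\to\mathrm{Cal}(X),\qquad(a,\lambda)\mapsto\lambda+[I_a],$$
of Section 5 is surjective, and it is bounded below by Lemma 4. It is therefore an isomorphism of Banach algebras, it extends $u_s\mapsto[I_s]$, and the $I_s$ are bounded projections with $I_sI_t=0$ for $s\ne t$. The space $X$ has the FDD given by $(P_n)$. This proves Theorem B, and Theorem A follows as shown in Section 1. $\blacksquare$
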